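# Neumann against Steklov on thin convex sets: a ratio that exceeds two

## 1. The guess $1<F<2$, tried on discs, rectangles and wedges

The answer one would first guess is that a certain ratio of two eigenvalues, taken over convex plane sets, always lies strictly between $1$ and $2$, with $1$ approached by thin rectangles and $2$ by thin triangles. Let us make this precise and test it.

Let $\Omega\subset\mathbb R^2$ be bounded, open, connected and Lipschitz. The first nonzero Neumann and Steklov eigenvalues are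
$$\mu_1(\Omega)=\inf_{\substack{w\in H^1(\Omega)\setminus\{0\}\\ \int_\Omega w=0}}\frac{\int_\Omega|\nabla w|^2}{\int_\Omega w^2},\qquad \sigma_1(\Omega)=\inf_{\substack{w\in H^1(\Omega)\setminus\{0\}\\ \int_{\partial\Omega} w=0}}\frac{\int_\Omega|\nabla w|^2}{\int_{\partial\Omega} w^2\,d\mathcal H^1}.$$
The same energy is measured once against the mass inside and once against the mass on the boundary. Instead of imposing mean zero we may divide by the variance. For example, $\sigma_1(\Omega)\le \int|\nabla w|^2\big/\min_c\int_{\partial\Omega}(w-c)^2$, where $\min_c\int_{\partial\Omega}(w-c)^2=\int_{\partial\Omega}w^2-\frac1{P}\big(\int_{\partial\Omega}w\big)^2$ and $P$ is the perimeter. Put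
$$F(\Omega)=\frac{|\Omega|\,\mu_1(\Omega)}{P(\Omega)\,\sigma_1(\Omega)}.$$
Under dilation by $t$ the four quantities scale like $t^2,t^{-2},t,t^{-1}$, so $F$ does not change. Let $\mathcal K_c$ be the class of nonempty bounded open convex plane sets. It is known that $c\le F\le C$ on $\mathcal K_c$ for some constants $c,C>0$. A sequence of sets is **thinning** if the ratio of minimal width to diameter tends to $0$. For instance, $(0,1)\times(0,\frac1n)$ is thinning, and a sequence of discs never is.

**Conjecture (Henrot, Michetti).** For all $\Omega\in\mathcal K_c$, $1<F(\Omega)<2$. Moreover, there are thinning rectangles $R_n$ with $F(R_n)\to1$ and thinning triangles $T_n$ with $F(T_n)\to2$.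

This is stated in the paper of Acampora, Amato and Cristoforoni, "Estimates on the Neumann and Steklov principal eigenvalues of collapsing domains", arXiv:2307.12889 (2023). Here are three simple cases.

*The disc.* On the unit disc, $\mu_1$ is the square of the first positive zero of $J_1'$, which is $1.841\ldots$, and $\sigma_1=1$. So $F=\frac{\pi\cdot 3.39}{2\pi}\approx1.69$.

*Rectangles.* Let $R=(0,1)\times(0,\varepsilon)$ with $\varepsilon\le1$, so $\mu_1=\pi^2$. Test $\sigma_1$ with $\cos\pi x$. Its boundary integral vanishes by symmetry, its energy is $\varepsilon\pi^2/2$, and its squared boundary norm is $\frac12+\frac12+2\varepsilon$. Hence $\sigma_1\le\frac{\varepsilon\pi^2}{2(1+2\varepsilon)}$ and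
$$F(R)\ge\frac{\varepsilon\pi^2}{(2+2\varepsilon)}\cdot\frac{2(1+2\varepsilon)}{\varepsilon\pi^2}=\frac{1+2\varepsilon}{1+\varepsilon}>1 .$$

*A thin wedge.* Suppose $\Omega$ is thin and lies along $0<x<1$, with vertical sections of length $h(x)$. Functions of $x$ alone see the energy $\int hv'^2$, the interior mass $h\,dx$ and, to leading order, the boundary mass $2\,dx$. So one expects
$$F(\Omega)\approx\frac{|\Omega|}{2}\cdot\frac{\inf \int hv'^2/\min_c\int h(v-c)^2}{\inf\int hv'^2/\min_c\int2(v-c)^2}=\frac{A\,\mu(h)}{\sigma(h)},$$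
where $A=\int_0^1h$ and $\mu(h)$, $\sigma(h)$ are the infima of $\int hv'^2\big/\min_c\int h(v-c)^2$ and $\int hv'^2\big/\min_c\int(v-c)^2$. For constant $h$ the two infima are related by $\mu=\sigma/h$, so the ratio is $1$. For a wedge, $h=x$, substitute $x=r^2$, $v(x)=V(r)$:
$$\int_0^1 xv'^2dx=\tfrac12\int_0^1 rV'^2dr,\qquad\int_0^1(v-c)^2dx=2\int_0^1r(V-c)^2dr .$$
So $\sigma(x)=\frac14\mu(x)$, and with $A=\frac12$ the ratio is exactly $2$. (Section 6 justifies the choice of function classes.)

So the guess has the right limits. But the wedge shows the danger: thin triangles reach $2$ already at leading order, so the sign of the *next* term in the thickness decides whether $F<2$ holds near them. That term has the wrong sign, and the conjecture is false.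

## 2. What is true: four theorems

$J_0,J_1$ are Bessel functions, $j=3.8317059\ldots$ is the first positive zero of $J_1$, so $j^2=14.68197\ldots$, and $s_*:=j^2/4$. For $0<\beta<\pi/2$ let $S_\beta=\{0<r<1,\ |\theta|<\beta\}$, a convex sector, and let $T_\beta$ be the isosceles triangle with two sides of length $1$ and apex angle $2\beta$.

**Theorem 1 (disproof).** For $\beta=-\frac{2J_1(3.6)}{3.6\,J_0(3.6)}\approx0.1354$ one has $F(S_\beta)>2.005$. Moreover $F(S_\beta)\ge2+\frac{j^2}{18}\beta^2-C\beta^3$ as $\beta\to0$.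

**Theorem 2.** $F(T_\beta)\ge2+\frac{j^2}{18}\beta^2-C\beta^3$ as $\beta\to0$. So thin acute isosceles triangles satisfy $F>2$.

For concave $h:(0,1)\to(0,\infty)$ put $A=\int_0^1h$ and
$$\mu(h)=\inf_v\frac{\int hv'^2}{\min_c\int h(v-c)^2},\qquad\sigma(h)=\inf_v\frac{\int hv'^2}{\min_c\int(v-c)^2},\qquad\Phi(h)=\frac{A\,\mu(h)}{\sigma(h)},$$
with $v$ nonconstant Lipschitz on $[0,1]$. Such an $h$ is bounded (it lies under a tangent line) and monotone near each end, so it extends continuously to $[0,1]$. Replacing $h$ by $\lambda h$ multiplies $A$ and $\sigma$ by $\lambda$ and leaves $\mu$ alone, so $\Phi(\lambda h)=\Phi(h)$. Let $t_a(x)=\min\{\frac xa,\frac{1-x}{1-a}\}$ for $0<a<1$, $t_0=1-x$, $t_1=x$. These are the triangular profiles; Section 1 found $\Phi(1)=1$ and $\Phi(t_1)=2$.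

**Theorem 3.** (a) $\Phi(h)\le2$ for every concave $h$, with equality iff $h$ is a multiple of some $t_a$, $a\in[0,1]$.
(b) Let $\Omega$ be convex with diameter $1$, with $(0,0),(1,0)\in\overline\Omega$. Let $h(x)$ be the length of the vertical section and $\varepsilon=\max h$. Then $|F(\Omega)/\Phi(h)-1|\le C\varepsilon^{1/4}$ for $\varepsilon\le\varepsilon_0$, with $C,\varepsilon_0$ absolute.
(c) Hence $\limsup F(\Omega_n)\le2$ for every thinning sequence of convex sets. Moreover $F(\Omega_n)\to2$ iff the normalized profiles $h_n/\max h_n$ approach $\{t_a\}_{a\in[0,1]}$ in $L^1(0,1)$. Every thinning sequence of triangles has $F\to2$, thinning rectangles have $F\to1$, and every value in $[1,2]$ is a limit of $F$ along some thinning sequence.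

**Theorem 4 (partial lower bound).** $\Phi(h)\ge1$ if $h$ is monotone, or symmetric about $x=\frac12$. Hence $\liminf F(\Omega_n)\ge1$ for thinning sequences whose profiles (as in 3(b)) are symmetric or monotone, e.g. centrally symmetric $\Omega_n$.

Theorem 1 alone disproves the conjecture; Theorem 3(c) shows that its "moreover" part is true. Two things are not settled here: whether $F>1$ on all of $\mathcal K_c$, and the value of $\sup_{\mathcal K_c}F$.

## 3. Radial functions on a sector, and a bound that stays below two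

A sector is the friendliest wedge, because polar coordinates separate the problem. Note $|S_\beta|=\beta$ and $P(S_\beta)=2(1+\beta)$. To bound $F$ below we need $\mu_1$ from below and $\sigma_1$ from above.

**Step 1 (Neumann): $\mu_1(S_\beta)\ge j^2$ if $\beta\le\pi/(2j)=0.4099\ldots$.** The purpose is to have the exact radial value. Two textbook facts are used. A mean-zero function on an interval of length $\ell$ satisfies $\int v'^2\ge(\pi/\ell)^2\int v^2$. The radial Neumann eigenfunctions of the unit disc are $J_0(\kappa r)$ with $J_1(\kappa)=0$; a radial function is orthogonal to the nonradial eigenfunctions, so a radial mean-zero $H^1$ function on the disc has energy at least $j^2$ times its squared norm.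

By density take $w\in C^1(\overline{S_\beta})$ with $\int w=0$. Write $w=w_0(r)+w_1$, where $w_0$ is the angular mean over $|\theta|<\beta$. Then $w_0(|x|)$ is Lipschitz on the disc, and $\int_0^1w_0\,r\,dr=0$. Since $r\le1$ and $w_1(r,\cdot)$ has mean zero on an interval of length $2\beta$,
$$\int|\nabla w_1|^2\ge\int r^{-2}(\partial_\theta w_1)^2\ge\Big(\frac\pi{2\beta}\Big)^2\int w_1^2\ge j^2\int w_1^2,\qquad\int|\nabla w_0|^2\ge j^2\int w_0^2 .$$
Both $w_1$ and $\partial_rw_1$ have zero angular mean, so the two parts are orthogonal in $L^2$ and in energy. Adding the two inequalities proves the claim.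

**Step 2: the radial Steklov problem.** The purpose is to find the natural radial test function. For $u=m(r)$ the energy is $2\beta\int rm'^2$ and the boundary mass is $2\,dr$ on the edges plus a point mass $2\beta$ at $r=1$. The corresponding eigenvalue problem is $(\beta rm')'+\sigma m=0$, $m'(1)=\sigma m(1)$. With $\sigma=\beta s$ the equation reads $(rm')'+sm=0$, and its solution regular at $0$ is a multiple of $f(sr)$, where
$$f(s)=J_0(2\sqrt s)=\sum_{k\ge0}\frac{(-s)^k}{k!^2},\qquad sf''+f'+f=0 .$$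
The condition at $r=1$ becomes $sf'(s)=\beta sf(s)$, i.e. $\beta=f'(s)/f(s)$.

Let $j_{0,1}=2.404\ldots$ be the first zero of $J_0$ (the second, $5.520\ldots$, exceeds $j$) and $s_0=j_{0,1}^2/4$. We have $f'(s)=-J_1(2\sqrt s)/\sqrt s$. So on $(s_0,s_*)$ both $f,f'<0$, while $f'(s_*)=0>f(s_*)$. Put $\beta(s)=f'(s)/f(s)>0$ there. From $f''=-(f'+f)/s$,
$$\frac{d\beta}{ds}=\frac{f''}f-\beta^2=-\frac{1+\beta}s-\beta^2<0,\qquad\frac d{ds}\big[s(1+\beta)\big]=1+\beta+s\frac{d\beta}{ds}=-s\beta^2 .$$
So $\beta$ decreases from $+\infty$ to $0$, and every $\beta>0$ determines $s=s(\beta)\in(s_0,s_*)$. Since $|d\beta/ds|\ge1/s\ge1/s_*$, we have $|ds|\le s_*\,d\beta$. At $s_*$ the quantity $s(1+\beta)$ equals $s_*$, so $s(1+\beta)-s_*=\int_s^{s_*}t\,\beta(t)^2\,dt$, which is positive and at most $\int_0^\beta s_*b^2\,s_*\,db$. Thus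
$$s_*<s(1+\beta)\le s_*\Big(1+\frac{s_*}3\beta^3\Big).\tag{1}$$

**Step 3: identities for $m(r)=f(sr)/f(s)$.** The purpose is to evaluate every integral we will meet without Bessel tables. The function $m$ is smooth on $[0,1]$ and
$$(rm')'+sm=0,\qquad m(1)=1,\qquad m'(1)=\beta s .$$
Put $a=\int_0^1m^2$, $d=\int_0^1rm^2$, $Q=a+\beta$. Multiply the equation by the indicated factor and integrate by parts over $(0,1)$.

* Factor $1$: $\beta s+s\int m=0$, so $\int m=-\beta$.
* Factor $r$: $\int r(rm')'=\beta s-\int rm'=\beta s-1+\int m=\beta s-1-\beta$, so $\int rm=\frac{1+\beta}s-\beta$.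
* Factor $m$: $\beta s-\int rm'^2+sa=0$, so $\int rm'^2=s(a+\beta)=sQ$.
* Factor $rm'$: $\frac12(rm')^2\big|_0^1+s\int rmm'=\frac12\beta^2s^2+\frac s2(1-a)=0$, so $a=1+\beta^2s$.
* Factor $r^2m'$: since $r^2m'(rm')'=\frac r2\big((rm')^2\big)'$, we get $\frac12\beta^2s^2-\frac12\int r^2m'^2+s(\frac12-d)=0$.
* Factor $rm$: $\beta s-\int rmm'-\int r^2m'^2+sd=0$ with $\int rmm'=\frac12(1-a)$, so $\int r^2m'^2=\beta s-\frac12+\frac a2+sd$.

With $a=1+\beta^2s$ the last identity reads $\int r^2m'^2=s(\beta+\frac12\beta^2+d)$. Insert this in the fifth and divide by $s$: $\frac12\beta^2s-\frac12(\beta+\frac12\beta^2+d)+\frac12-d=0$, i.e.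
$$d=\tfrac13\big(1-\beta+\beta^2s-\tfrac12\beta^2\big),\qquad Q=1+\beta+\beta^2s.\tag{2}$$

**Where radial functions stop.** Try $u=m(r)$. Its energy is $2\beta sQ$. Its squared boundary norm is $2a+2\beta=2Q$. Its boundary integral is $2\int m+2\beta=0$. So $\sigma_1(S_\beta)\le\beta s$, and with $\mu_1\ge j^2=4s_*$,
$$F(S_\beta)\ge\frac{\beta\cdot4s_*}{2(1+\beta)\,\beta s}=\frac{2s_*}{(1+\beta)s}.$$
By (1) this bound is *strictly below* $2$ for every $\beta$, but the deficit is only $O(\beta^3)$. So any gain of order $\beta^2$ in the Steklov quotient will win.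

## 4. Bending the radial function: proof of Theorem 1

Where does $m$ fail to be a Steklov eigenfunction? On the edge $\theta=\beta$ the condition is $\frac1r u_\theta=\sigma u$, with $\sigma\approx\beta s$; but $m$ has $u_\theta=0$. Also $\Delta m=m''+m'/r=-sm/r\ne0$. Both defects are repaired to leading order by adding $n(r)\theta^2/2$ with $n=srm$. At $\theta=\beta$ this has $\theta$-derivative $n\beta=r(\beta s)m$, and it contributes $n/r^2=sm/r$ to the Laplacian. We subtract a constant from $\theta^2/2$ to keep the angular mean zero. This is the whole idea; it raises the energy by one unit of order $\beta^2$ and the boundary norm by two.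

**Step 1: the test function and its energy.** Let $0<\beta\le0.4$, $s=s(\beta)$, and
$$u=m(r)+n(r)\varphi(\theta),\qquad n=s\,r\,m,\qquad\varphi=\frac{\theta^2}2-\frac{\beta^2}6 .$$
Over $(-\beta,\beta)$,
$$\int\varphi=0,\qquad\varphi(\pm\beta)=\frac{\beta^2}3,\qquad\int\varphi^2=\frac{\beta^5}{10}-\frac{\beta^5}9+\frac{\beta^5}{18}=\frac{2\beta^5}{45},\qquad\int\varphi'^2=\int\theta^2=\frac{2\beta^3}3.$$
The functions $u$, $u_r=m'+n'\varphi$ and $u_\theta/r=sm\theta$ are bounded, so $u\in H^1(S_\beta)$. Since $n^2/r=s^2rm^2$, the energy is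
$$E=2\beta\int rm'^2+\frac{2\beta^3}3\int\frac{n^2}r+\frac{2\beta^5}{45}\int rn'^2=2\beta s\Big[Q+\frac{\beta^2sd}3+\frac{\beta^4}{45s}\int rn'^2\Big].$$
For the last integral, $\int2r^2mm'=1-2d$ gives
$$\int rn'^2=s^2\int r(m+rm')^2=s^2\Big(d+1-2d+\int r^3m'^2\Big)\le s^2(1-d+sQ).$$

**Step 2: the boundary terms.** On the edges $u=m(1+\frac{\beta^2}3sr)$; on the arc $u=1+s\varphi$, so $\int_{\rm arc}u^2\ge2\beta$ and $\int_{\rm arc}u=2\beta$. Hence
$$\int_{\partial S_\beta}u^2\ge2\int m^2\Big(1+\frac{\beta^2}3sr\Big)^2+2\beta\ge2a+\frac{4\beta^2}3sd+2\beta=2Q+\frac{4\beta^2}3sd,$$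
$$M:=\int_{\partial S_\beta}u=2\int m+\frac{2\beta^2}3s\int rm+2\beta=\frac{2\beta^2}3(1+\beta-\beta s).$$
Since $0\le\beta s\le0.4\,s_*<2\le2(1+\beta)$, we have $|1+\beta-\beta s|\le1+\beta$ and $M^2/P\le\frac{2\beta^4}9(1+\beta)$.

**Step 3: assembly.** Put
$$\kappa=\frac{\beta^2sd}3,\qquad X=\frac{\beta^4}{45}s(1-d+sQ),\qquad Y=\frac{\beta^4}9(1+\beta).$$
Testing with $u-M/P$ (note $Q\ge1>Y$, so the denominator is positive),
$$\sigma_1(S_\beta)\le\frac E{\int_{\partial S_\beta}u^2-M^2/P}\le\beta s\,\frac{Q+\kappa+X}{Q+2\kappa-Y}.$$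
With $|S_\beta|\mu_1\ge4\beta s_*$ (Section 3, Step 1; $0.4<\pi/(2j)$) this gives, for $0<\beta\le0.4$,
$$F(S_\beta)\ge\frac{2s_*}{(1+\beta)s}\cdot\frac{Q+2\kappa-Y}{Q+\kappa+X}=\frac{2s_*}{(1+\beta)s}\Big(1+\frac{\kappa-X-Y}{Q+\kappa+X}\Big).\tag{3}$$

**Step 4: $\beta\to0$.** We have $s_*-s\le s_*\beta$, so $s=s_*+O(\beta)$. By (2), $Q=1+O(\beta)$ and $d=\frac13+O(\beta)$. So $\kappa=\frac{s_*}9\beta^2+O(\beta^3)$ and $X,Y=O(\beta^4)$. By (1) the first factor in (3) is at least $2(1-\frac{s_*}3\beta^3)$. Therefore $F(S_\beta)\ge2\big(1+\frac{s_*}9\beta^2-C\beta^3\big)$, which is the stated bound because $2s_*/9=j^2/18$ (with a new constant $C$).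

**Step 5: an explicit sector.** Take $s=3.24$, i.e. $2\sqrt s=3.6\in(j_{0,1},j)$. Beyond the third term both series below alternate with decreasing terms, so the error is at most the first omitted term:
$$f(3.24)=1-3.24+2.6244-0.944784+0.1913188-0.0247949+0.0022315-0.0001476+0.0000075-\dots,$$
$$-f'(3.24)=\sum_k\frac{(-3.24)^k}{k!(k+1)!}=1-1.62+0.8748-0.236196+0.0382638-0.0041325+0.0003188-0.0000184+0.0000008-\dots$$
So $f(3.24)=J_0(3.6)\in(-0.39178,-0.39176)$ and $f'(3.24)=-J_1(3.6)/1.8\in(-0.05304,-0.05303)$. Thus $\beta=f'/f=-\frac{2J_1(3.6)}{3.6J_0(3.6)}$ lies in $(0.1353,0.1354)$. Now: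

* $\dfrac{2s_*}{(1+\beta)s}=\dfrac{j^2}{2(1+\beta)s}\ge\dfrac{14.6819}{6.48\cdot1.1354}\ge1.9955$;
* by (2), $d=\frac13(1-\beta+2.74\,\beta^2)\in[0.3049,0.3050]$, so $\kappa=1.08\,\beta^2d\in[0.00602,0.00606]$, and $Q\le1.1949$;
* $\beta^4\le0.0003362$, so $X\le\frac{0.0003362}{45}\cdot3.24\,(0.6952+3.24\cdot1.1949)\le0.00012$ and $Y\le0.00005$.

The second factor in (3) is at least $1+\frac{0.00602-0.00017}{1.1949+0.00606+0.00012}\ge1+\frac{0.00585}{1.2012}\ge1.0048$. Hence $F(S_\beta)\ge1.9955\cdot1.0048>2.005$. This proves Theorem 1, and the conjecture is false. $\blacksquare$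

## 5. Cutting the arc to a chord: proof of Theorem 2

Place the apex of $T_\beta$ at the origin: $T_\beta=\{0<r<g(\theta),\ |\theta|<\beta\}$ with $g=\cos\beta/\cos\theta\le1$, so $T_\beta\subset S_\beta$. The sector beats $2$ by order $\beta^2$, so it suffices to show that passing to the triangle costs only a relative error $O(\beta^3)$. Throughout $\beta$ is small.

**Step 1 (Neumann): $|T_\beta|\,\mu_1(T_\beta)\ge\beta j^2(1-C\beta^3)$.** We transport the triangle to the sector by stretching rays. For $w\in C^1(\overline{T_\beta})$ with $\int_{T_\beta}w=0$ put $\tilde w(\rho,\theta)=w(\rho g(\theta),\theta)$. Then $\tilde w_\rho=gw_r$ and $\tilde w_\theta=\rho g'w_r+w_\theta$. Since $g'/g=\tan\theta$, $r=\rho g$ and $r\,dr\,d\theta=g^2\rho\,d\rho\,d\theta$,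
$$\int_{T_\beta}|\nabla w|^2=\int_{S_\beta}\Big[\tilde w_\rho^2+\Big(\frac{\tilde w_\theta}\rho-\tan\theta\,\tilde w_\rho\Big)^2\Big]\rho\,d\rho\,d\theta,\qquad\int_{T_\beta}w^2=\int_{S_\beta}\tilde w^2g^2\rho\,d\rho\,d\theta .$$
The shear term $\tan\theta\,\tilde w_\rho$ must not cost order $\beta^2$. We give away almost all of the angular energy, which is plentiful. From $2xy\le(1-\beta)x^2+\frac{y^2}{1-\beta}$,
$$(x-y)^2\ge\beta x^2-\frac\beta{1-\beta}y^2 .$$
With $|\tan\theta|\le2\beta$ and $\beta\le\frac12$, the loss is at most $\frac{\beta}{1-\beta}4\beta^2\tilde w_\rho^2\le8\beta^3\tilde w_\rho^2$. Write $\tilde w=w_0(\rho)+w_1$ with $w_0$ the angular mean. Let $\|\cdot\|$ be the norm of $L^2(S_\beta,\rho\,d\rho\,d\theta)$ and $c$ the mean of $w_0$ for $\rho\,d\rho$. As in Section 3, Step 1 ($\rho\le1$, angular Poincaré with factor $\beta(\frac\pi{2\beta})^2=\frac{\pi^2}{4\beta}$, radial gap $j^2$),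
$$\int_{T_\beta}|\nabla w|^2\ge(1-8\beta^3)\,2\beta\int w_0'^2\rho\,d\rho+\frac{\pi^2}{4\beta}\|w_1\|^2\ge(1-8\beta^3)j^2\|w_0-c\|^2+\frac{\pi^2}{4\beta}\|w_1\|^2 .$$
Let $\bar G$ be the angular mean of $g^2$. As $|T_\beta|=\frac12\int g^2d\theta$, $\bar G=|T_\beta|/\beta$. Both $g^2$ and $\bar G$ lie in $[\cos^2\beta,1]$, so $|g^2-\bar G|\le\beta^2$. Since $(w_0-c)w_1$ integrates to zero, only $g^2-\bar G$ acts on the cross term:
$$\int_{T_\beta}w^2\le\int_{T_\beta}(w-c)^2\le\bar G\|w_0-c\|^2+2\beta^2\|w_0-c\|\,\|w_1\|+\|w_1\|^2\le(\bar G+\beta^3)\|w_0-c\|^2+2\|w_1\|^2,$$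
by $2\beta^2AB\le\beta^3A^2+\beta B^2$. Therefore
$$\mu_1(T_\beta)\ge\min\Big\{\frac{(1-8\beta^3)j^2}{\bar G+\beta^3},\frac{\pi^2}{8\beta}\Big\}=\frac{(1-8\beta^3)j^2}{\bar G+\beta^3}$$
for small $\beta$, because $\bar G\to1$. Multiply by $|T_\beta|=\beta\bar G$.

**Step 2 (Steklov): the same $u$, restricted to $T_\beta$.** The energy is at most $E$, since $T_\beta\subset S_\beta$. The two legs are the two edges of $S_\beta$ and contribute exactly as before. On the base $r=1-O(\beta^2)$. For $\beta\le0.4$ we have $|f(s)|\ge|f(s(0.4))|>0$, so $m,m',m''$ are bounded uniformly. With $m(1)=1$, $m'(1)=O(\beta)$, $\varphi=O(\beta^2)$ this gives $u=1+O(\beta^2)$ on the base, whose length is $2\sin\beta=2\beta+O(\beta^3)$. So the base contributes $2\beta+O(\beta^3)$ both to $\int u^2$ and to $\int u$, where for the arc we used $2\beta$. Hence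
$$\int_{\partial T_\beta}u^2\ge2Q+\frac{4\beta^2}3sd-C\beta^3,\qquad\int_{\partial T_\beta}u=M+O(\beta^3)=O(\beta^2).$$
Removing the mean costs $O(\beta^4)$, and
$$\sigma_1(T_\beta)\le\beta s\,\frac{Q+\kappa+X}{Q+2\kappa-C\beta^3}=\beta s\Big(1-\frac{s_*}9\beta^2+O(\beta^3)\Big).$$

**Step 3: division.** $P(T_\beta)=2+2\sin\beta\le2(1+\beta)$, so by (1) $P\sigma_1\le2\beta s_*\big(1-\frac{s_*}9\beta^2+O(\beta^3)\big)$. With Step 1 and $j^2=4s_*$, $F(T_\beta)\ge2\big(1+\frac{s_*}9\beta^2-C\beta^3\big)$. The angles of $T_\beta$ are $2\beta$ and twice $\frac\pi2-\beta$, so $T_\beta$ is acute for small $\beta$. $\blacksquare$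

## 6. Weights on an interval

To see how far above $2$ thin sets can stay in the limit, we now study $\Phi$. This section enlarges the class of test functions, finds a minimizer for $\sigma(h)$, and shows that $\Phi$ is continuous. Normalize $\max h=1$. By concavity, comparing with the maximum point, $h\ge\min(x,1-x)$. Let
$$V_h=\Big\{v\in H^1_{loc}(0,1):\int hv'^2<\infty\Big\}.$$
Members of $V_h$ can be unbounded: for $h=x$ take $v=(\log\frac ex)^{1/4}$, with $\int xv'^2=\frac1{16}\int_0^1\frac{dx}{x(\log(e/x))^{3/2}}=\frac18$.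

**Step 1: control near the ends.** For $0<x<\delta\le\frac12$, Cauchy–Schwarz and $h(t)\ge t$ give $|v(x)-v(\delta)|^2\le\log(\delta/x)\int_0^\delta hv'^2$. Since $\int_0^\delta\log(\delta/x)\,dx=\delta$,
$$\int_0^\delta(v-v(\delta))^2\le\delta\int_0^\delta hv'^2,\tag{4}$$
and likewise at $1$. With $\delta=\frac12$ on both sides, $\int(v-v(\frac12))^2\le\frac12\int hv'^2$. As $h\le1$, this gives $\mu(h),\sigma(h)\ge2$, so both are positive.

Let $v_\delta=v$ on $[\delta,1-\delta]$, extended by constants. By (4), $v_\delta\to v$ in $L^2$, and $\int hv_\delta'^2\le\int hv'^2$. Since $h\ge\delta$ on $[\delta,1-\delta]$, $v_\delta\in H^1(0,1)$ is an $H^1$-limit of Lipschitz functions. So the infima defining $\mu$ and $\sigma$ do not change when $v$ ranges over the nonconstant members of $V_h$.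

**Step 2: $\sigma(h)$ is attained at some $v\in V_h$, and $v'\neq0$ a.e.** Let $v_i$ be a minimizing sequence with mean $0$ and norm $1$. By Step 1 with $\delta=\frac12$ the numbers $v_i(\frac12)$ are bounded, and $|v_i(x)|^2\le C\log(e/x)$ on $(0,\frac12)$. So $\int_0^\delta v_i^2\le C\delta\log(e/\delta)$, and similarly at $1$. Weak compactness in $H^1$ on compact subintervals, with these uniformly small tails, gives a subsequence converging strongly in $L^2(0,1)$. Lower semicontinuity of the energy shows that the limit $v$, of mean $0$ and norm $1$, is a minimizer.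

Varying with functions in $C_c^\infty(0,1)$ gives $(hv')'=-\sigma v$, so $W=hv'$ is $C^1$ with $W'=-\sigma v$, and $v'=W/h$ is continuous. If $v'=0$ on a set of positive measure, $W$ vanishes on that set. At an accumulation point of it in $(0,1)$ we have $W=0$ and $W'=0$, hence $v=0$. Uniqueness for the linear system $v'=W/h$, $W'=-\sigma v$ ($1/h$ is locally bounded) gives $v\equiv0$, a contradiction.

**Continuity lemma.** If $\eta_n,\eta$ are positive concave functions on $(0,1)$ with supremum $1$ and $\eta_n\to\eta$ locally uniformly on $(0,1)$, then $\Phi(\eta_n)\to\Phi(\eta)$.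

*Proof.* By dominated convergence $\int\eta_n\to\int\eta$, and testing with a fixed Lipschitz $v$ gives $\limsup\mu(\eta_n)\le\mu(\eta)$, $\limsup\sigma(\eta_n)\le\sigma(\eta)$. For the converse fix $\delta<\frac12$. On $[\delta,1-\delta]$, $\eta\ge\delta$, so $(1-\theta_n)\eta\le\eta_n\le(1+\theta_n)\eta$ with $\theta_n\to0$. Let $v$ be nonconstant Lipschitz and $e=\int\eta_nv'^2$. Since $v_\delta'$ lives on $[\delta,1-\delta]$, $\int\eta v_\delta'^2\le e/(1-\theta_n)$. By (4) for $\eta_n$, $\int(v-v_\delta)^2\le2\delta e$.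

For $\sigma$, let $c$ be the mean of $v_\delta$:
$$\Big(\int(v-c)^2\Big)^{1/2}\le\Big(\int(v_\delta-c)^2\Big)^{1/2}+(2\delta e)^{1/2}\le e^{1/2}\Big[\big((1-\theta_n)\sigma(\eta)\big)^{-1/2}+(2\delta)^{1/2}\Big].$$
So $\sigma(\eta_n)^{-1/2}$ is at most the bracket.

For $\mu$, let $c$ be the $\eta$-mean of $v_\delta$. As $\eta_n\le1$, $\big(\int\eta_n(v-c)^2\big)^{1/2}\le\big(\int\eta_n(v_\delta-c)^2\big)^{1/2}+(2\delta e)^{1/2}$. Now $c$ lies in the range of $v$ on $[\delta,1-\delta]$, where by Cauchy–Schwarz the squared oscillation is at most $e\int_\delta^{1-\delta}\frac{dt}{\min(t,1-t)}\le2\log(1/\delta)\,e$. So the two end intervals, of total length $2\delta$, contribute at most $4\delta\log(1/\delta)\,e$ to $\int\eta_n(v_\delta-c)^2$. The middle contributes at most $(1+\theta_n)\int\eta(v_\delta-c)^2\le\frac{1+\theta_n}{(1-\theta_n)\mu(\eta)}e$.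

In both cases let $n\to\infty$ and then $\delta\to0$: $\limsup\sigma(\eta_n)^{-1}\le\sigma(\eta)^{-1}$ and $\limsup\mu(\eta_n)^{-1}\le\mu(\eta)^{-1}$. $\square$

## 7. Transport by mass: proof of Theorem 3(a)

For the wedge, the substitution $x=r^2$ turned one problem into the other. For general $h$ we use the map that carries the mass $h\,dx$ to uniform mass, and then compare the two stiffnesses pointwise. By homogeneity we may use Section 6 for any $h$.

**Step 1: the Neumann problem in mass coordinates.** Let $H(x)=\frac1A\int_0^xh$, $x(y)=H^{-1}(y)$, $k(y)=h(x(y))$. For $v\in V_h$ put $u=v\circ H$, so $u'=v'(H)\,h/A$. With $dy=h\,dx/A$,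
$$\int_0^1hu'^2dx=\int_0^1\frac{k^2}Av'^2dy,\qquad\min_c\int h(u-c)^2dx=A\min_c\int(v-c)^2dy.\tag{5}$$
Hence, whenever the numerator is finite (then $u\in V_h$),
$$A\mu(h)\le\frac{\int(k^2/A)v'^2}{\min_c\int(v-c)^2}.\tag{6}$$
The denominator is that of $\sigma(h)$; the stiffness is $k^2/A$ instead of $h$.

**Step 2: $D:=\frac{k^2}A-2h\le0$ on $(0,1)$.** Here $k$ and $h$ are both taken at $y$. Since $dx/dy=A/k$, for a.e. $y$
$$D'(y)=\frac{2k}{A}\,h'(x(y))\,\frac Ak-2h'(y)=2h'(x(y))-2h'(y).$$
So the sign of $D'$ depends only on which of $x(y)$, $y$ is larger. Let $\psi(x)=H(x)-x$. Then $\psi(0)=\psi(1)=0$, and $\psi'=h/A-1$ is concave with mean $0$. So $\{\psi'\ge0\}$ is an interval with endpoints $p\le q$. The function $\psi$ decreases (weakly) from $0$ on $[0,p]$, increases on $[p,q]$, and decreases to $0$ on $[q,1]$. So there is $c\in[p,q]$ with $\psi\le0$ on $[0,c]$ and $\psi\ge0$ on $[c,1]$. If $y<c$ then $H(y)\le y=H(x(y))$, so $x(y)\ge y$, and $D'\le0$ because $h'$ is nonincreasing. If $y>c$ then $x(y)\le y$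 and $D'\ge0$. As $D$ is continuous on $[0,1]$ and locally Lipschitz inside, $D\le\max\{D(0),D(1)\}$. Finally $D(0)=h(0)\big(\frac{h(0)}A-2\big)\le0$, because $h\ge h(0)(1-x)$ gives $A\ge\frac12h(0)$; likewise $D(1)\le0$.

**Step 3: the inequality.** Let $v$ be the minimizer of $\sigma(h)$. By Step 2 the numerator in (6) is at most $2\int hv'^2<\infty$, and
$$A\mu(h)\le2\sigma(h)+\frac{\int Dv'^2}{\min_c\int(v-c)^2}\le2\sigma(h).$$
So $\Phi(h)\le2$. Equality forces $\int Dv'^2=0$; since $v'\ne0$ a.e. and $D$ is continuous, $D\equiv0$.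

**Step 4: if $D\equiv0$, then $h$ is triangular.** From $D(0)=D(1)=0$ we get $h(0),h(1)\in\{0,2A\}$. If $h(0)=2A$, then $h\ge2A(1-x)$ with equal integrals, so $h=2At_0$. If $h(1)=2A$, then $h=2At_1$. Otherwise $h(0)=h(1)=0$, so $\psi'(0)=\psi'(1)=-1$. The concave function $\psi'$ has mean $0$ and is not identically $0$, so it is positive somewhere. By concavity it is then negative on some $[0,p)$, positive on $(p,q)$ and negative on $(q,1]$. So $\psi(p)<0<\psi(q)$, and there is $c\in(p,q)$ with $\psi<0$ on $(0,c)$ and $\psi>0$ on $(c,1)$.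

For $y\in(0,c)$ we have $x(y)>y$. For a.e. such $y$, $D'(y)=0$ says $h'(x(y))=h'(y)$, and as $h'$ is nonincreasing it is constant on $(y,x(y))$. Given $t\in(0,c)$, we have $x(t)>t$, so for suitable $y<t$ close to $t$ the interval $(y,x(y))$ contains $t$. Thus $h'$ is locally constant on $(0,c)$, hence constant. On $(c,1)$ the same argument applies with the intervals $(x(y),y)$. So $h$ is affine on $[0,c]$ and on $[c,1]$ and vanishes at $0$ and $1$: a multiple of $t_c$.

**Step 5: triangular profiles give equality.** Let $h=t_a$, so $A=\frac12$. If $a>0$ and $y\le a$: $H(x)=x^2/a$ for $x\le a$, so $x(y)=\sqrt{ay}$, $k^2=y/a$, $k^2/A=2h(y)$. By reflection the same holds for $y\ge a$, and the case $a=0$ is the mirror image of $a=1$. So $D\equiv0$, and (5) reads $\int hu'^2=2\int hv'^2$. Thus $v\mapsto v\circ H$ is a bijection of $V_h$, and $A\mu(h)=2\sigma(h)$. $\blacksquare$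

## 8. From a thin convex set to its profile: proof of Theorem 3(b)

**Step 1: set-up and easy bounds.** The aim is to collect the geometry. Since the diameter is $1$ and $(0,0),(1,0)\in\overline\Omega$, points of $\overline\Omega$ have $0\le x\le1$, and only $(0,0)$, $(1,0)$ lie on $x=0$, $x=1$. So $\Omega=\{0<x<1,\ a(x)<y<b(x)\}$ with $a\le0\le b$, $a$ convex, $b$ concave, $h=b-a$, and $a=b=0$ at $x=0,1$. Then $0\le b,-a\le\varepsilon$, $h\ge\varepsilon\min(x,1-x)$ and $A=|\Omega|\in[\frac\varepsilon2,\varepsilon]$. The vertical extent is at most $2\varepsilon$. By monotonicity of perimeter for convex sets $P\le2+4\varepsilon$, and $P\ge2$ because the diameter is $1$. If $\omega$ is the minimal width, then $\omega\le2\varepsilon$, and $\frac\varepsilon2\le|\Omega|\le\omega$, as $\Omega$ lies in a strip of width $\omega$ and its projection along the strip has length at most $1$. So for sets in this position, thinning means $\varepsilon\to0$.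

For example, a triangle placed on its longest side has $h=\varepsilon t_a$.

Testing with $v=x$, $\sigma(h)\le A/\frac1{12}\le12\varepsilon$; by Theorem 3(a), $\mu(h)\le2\sigma(h)/A\le24$. Testing on $\Omega$ with functions $v(x)$ gives $\mu_1(\Omega)\le\mu(h)$. Since $\int_{\partial\Omega}(v-c)^2\ge2\int_0^1(v-c)^2dx$, also $\sigma_1(\Omega)\le\frac12\sigma(h)$.

The reverse bounds remain. Put $\delta=\sqrt\varepsilon\le\frac1{10}$. Take $w\in C^1(\overline\Omega)$, which is dense in $H^1(\Omega)$, and $E=\int_\Omega|\nabla w|^2$. We will replace $w$ by a function $v$ of $x$ alone. The vertical averages do this well away from the tips; near the tips the slopes of $a,b$ are not small, so there we freeze $v$ at a constant and control $w$ by a trace inequality. $C$ denotes absolute constants.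

**Step 2: the middle part.** On $[\delta,1-\delta]$ concavity gives $-\frac{b}{1-x}\le b'\le\frac bx$, so $|b'|\le\varepsilon/\delta=\delta$, and likewise $|a'|\le\delta$. Let $\bar w(x)=\int_0^1w(x,a+th)\,dt$. Then
$$\bar w'=\int_0^1\big(w_x+((1-t)a'+tb')w_y\big)dt,\qquad\text{so}\qquad\int_\delta^{1-\delta}h\bar w'^2\le(1+\delta^2)E,$$
by Cauchy–Schwarz, first in the bracket and then in $t$. Also, for every $y\in[a,b]$, $|w(x,y)-\bar w(x)|^2\le h\int_a^bw_y^2$. Hence
$$\int_\delta^{1-\delta}|w(x,b)-\bar w|^2dx\le\varepsilon E,\qquad\int_{\Omega\cap\{\delta<x<1-\delta\}}|w-\bar w|^2\le\varepsilon^2E,$$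
and the first bound holds for $a$ in place of $b$.

**Step 3: a trace lemma.** If $K$ is convex with diameter at most $D_0$ and $B(p,\rho)\subset K$, then $\int_{\partial K}(f-f_K)^2\le\frac{D_0^2}\rho\int_K|\nabla f|^2$, with $f_K$ the mean of $f$ over $K$. Indeed, take $f_K=0$. By convexity $(X-p)\cdot\nu\ge\rho$ on $\partial K$, so
$$\rho\int_{\partial K}f^2\le\int_K\operatorname{div}\big(f^2(X-p)\big)\le2\|f\|^2+2D_0\|f\|\,\|\nabla f\| .$$
The Payne–Weinberger inequality $\|f\|\le\frac{D_0}\pi\|\nabla f\|$ (Payne–Weinberger 1960, Bebendorf 2003) bounds this by $\big(\frac2{\pi^2}+\frac2\pi\big)D_0^2\|\nabla f\|^2\le D_0^2\|\nabla f\|^2$.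

**Step 4: the tips.** Let $K=\Omega\cap\{x<2\delta\}$, convex, with diameter at most $4\delta$ (it is $2\delta$ long and at most $2\varepsilon=2\delta^2$ high). It contains $B(p,\rho)$ for $p=\big(\frac{5\delta}4,\frac{a+b}2(\frac{5\delta}4)\big)$, $\rho=\frac{\varepsilon\delta}4$. Indeed, the half-chord at $\frac{5\delta}4$ is at least $\frac12\varepsilon\cdot\frac{5\delta}4\ge2\rho$; since $\rho\le\frac\delta4$, the ball stays over $[\delta,\frac{3\delta}2]$, where the slopes of $a,b$ are at most $1$, so $b$ and $a$ stay at distance at least $\rho$ from the height of $p$. By Step 3, with $w_K$ the mean over $K$,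
$$\int_{\partial K}(w-w_K)^2\le\frac{16\delta^2}{\rho}E=64\frac\delta\varepsilon E .$$
Combining this with Step 2 on the upper boundary over $[\delta,2\delta]$,
$$\int_\delta^{2\delta}|\bar w-w_K|^2dx\le2\varepsilon E+128\frac\delta\varepsilon E\le130\frac\delta\varepsilon E .$$
So some $x_0\in[\delta,2\delta]$ has $|\bar w(x_0)-w_K|^2\le130E/\varepsilon$. Let $\Gamma_0=\partial\Omega\cap\{x\le x_0\}\subset\partial K$. The functions $b$ and $-a$ have total variation at most $2\varepsilon$, so $\Gamma_0$ has length at most $2x_0+4\varepsilon\le2x_0(1+2\delta)\le8\delta$, where $\varepsilon=\delta^2\le\delta x_0$ was used. Hence, with Payne–Weinberger on $K$ and $|K|\le2\delta\varepsilon$,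
$$\int_{\Gamma_0}|w-\bar w(x_0)|^2\le128\frac\delta\varepsilon E+16\delta\frac{130E}\varepsilon\le C\frac\delta\varepsilon E,$$
$$\int_{\Omega\cap\{x<x_0\}}|w-\bar w(x_0)|^2\le2\Big(\frac{4\delta}\pi\Big)^2E+4\delta\varepsilon\frac{130E}\varepsilon\le C\delta E .$$
Choose $x_1\in[1-2\delta,1-\delta]$ in the same way at the other tip. Let $v=\bar w$ on $[x_0,x_1]$, extended by constants. It is Lipschitz, and $\int hv'^2\le(1+\delta^2)E$.

**Step 5 (Steklov).** Let $c=\int_0^1v$. The tips, together with Step 2 on the middle (where arc length is at most $\sqrt{1+\delta^2}\,dx$), give $\|w-v\|^2_{L^2(\partial\Omega)}\le C\frac\delta\varepsilon E\le\frac{C\delta}{\sigma(h)}E$, since $\sigma(h)\le12\varepsilon$. On the middle, arc length is at most $(1+2\delta)dx$; on the tips $v$ is constant and the boundary length is at most $(1+2\delta)$ times twice the base. So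
$$\|v-c\|^2_{L^2(\partial\Omega)}\le2(1+2\delta)\int_0^1(v-c)^2dx\le\frac{2(1+2\delta)(1+\delta^2)}{\sigma(h)}E .$$
By the triangle inequality $\|w-c\|^2_{L^2(\partial\Omega)}\le\frac2{\sigma(h)}(1+C\delta^{1/2})E$. By density this bounds $\min_c\|w-c\|^2_{L^2(\partial\Omega)}$ for all $w\in H^1(\Omega)$. So $\sigma_1(\Omega)\ge\frac12\sigma(h)(1-C\varepsilon^{1/4})$.

**Step 6 (Neumann).** Let $c=\frac1A\int hv$. Then $\int_\Omega(v-c)^2=\int h(v-c)^2\le\frac{1+\delta^2}{\mu(h)}E$, and by Steps 2 and 4 $\|w-v\|^2_{L^2(\Omega)}\le(\varepsilon^2+C\delta)E\le\frac{C\delta}{\mu(h)}E$, since $\mu(h)\le24$. As before, $\mu_1(\Omega)\ge\mu(h)(1-C\varepsilon^{1/4})$.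

**Step 7: conclusion.** We have
$$\frac{F(\Omega)}{\Phi(h)}=\frac{\mu_1(\Omega)}{\mu(h)}\cdot\frac{\sigma(h)}{2\sigma_1(\Omega)}\cdot\frac2{P(\Omega)},$$
and each factor differs from $1$ by at most $C\varepsilon^{1/4}$ once $\varepsilon\le\varepsilon_0$. $\blacksquare$

## 9. Limits along thinning sequences: proof of Theorem 3(c)

Since $F$ is invariant under similarities, every convex set may be placed as in (b).

**Step 1: the bound and the criterion.** From (a) and (b), $\limsup F(\Omega_n)\le2$. Let $\varepsilon_n=\max h_n\to0$ and $\eta_n=h_n/\varepsilon_n$. These are concave with $\min(x,1-x)\le\eta_n\le1$, so they are uniformly Lipschitz on compact subintervals. Every subsequence has a further one converging locally uniformly on $(0,1)$, hence in $L^1$, to a positive concave $\eta$. Moreover $\sup\eta=1$. This is clear if the maximum points $x_n$ of $\eta_n$ stay in a compact subset of $(0,1)$. If $x_n\to0$ (along a subsequence), then $\eta_n(x)\ge\frac{1-x}{1-x_n}$ for $x>x_n$, so $\eta\ge1-x$. The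 case $x_n\to1$ is symmetric.

By (b) and the continuity lemma, $F\to\Phi(\eta)$ along such a subsequence. Hence $F(\Omega_n)\to2$ iff every limit profile has $\Phi(\eta)=2$, which by (a) and $\sup\eta=1$ means $\eta=t_a$ for some $a$. The map $a\mapsto t_a$ is continuous from $[0,1]$ to $L^1$, so $\{t_a\}$ is compact. Therefore every limit profile is some $t_a$ iff the $L^1$-distance of $\eta_n$ to $\{t_a\}$ tends to $0$. For a triangle placed on its longest side, which is a diameter, $\eta_n$ *is* some $t_a$; so thinning triangles have $F\to2$.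

**Step 2: every profile occurs.** Let $\eta$ be positive and concave with $\sup\eta=1$, and $\Omega_\varepsilon=\{0<x<1,\ |y|<\varepsilon\eta(x)/2\}$. We show $F(\Omega_\varepsilon)\to\Phi(\eta)$ as $\varepsilon\to0$. The only issue is that a diameter need not be horizontal (think of a rectangle). Let $p,q\in\overline{\Omega_\varepsilon}$ be endpoints of a diameter with $q-p=L(\cos\alpha,\sin\alpha)$ and $p$ on the left. The closure contains $(0,0)$ and $(1,0)$, and the vertical extent is at most $\varepsilon$. So $1\le L\le\sqrt{1+\varepsilon^2}$, $|\sin\alpha|\le\varepsilon$, $L\cos\alpha\ge\sqrt{1-\varepsilon^2}$ and $0\le p_x\le1-L\cos\alpha\to0$. The normalized coordinates are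
$$X=\frac{(x-p_x)\cos\alpha+(y-p_y)\sin\alpha}L,\qquad Y=\frac{-(x-p_x)\sin\alpha+(y-p_y)\cos\alpha}L .$$
On a line $X=\text{const}$ we have $x=p_x+\frac{LX-(y-p_y)\sin\alpha}{\cos\alpha}$. So $dx/dy=-\tan\alpha$ and $\frac{dY}{dy}=\frac{\tan\alpha\sin\alpha+\cos\alpha}L=\frac1{L\cos\alpha}$. For $|y|\le\frac\varepsilon2$, $0\le X\le1$,
$$|x-X|\le p_x+\Big|\frac L{\cos\alpha}-1\Big|+\frac{\varepsilon^2}{\cos\alpha}=:r_\varepsilon\to0 .$$
A point of this line with $0<x<1$ is in $\Omega_\varepsilon$ iff $|y|<\varepsilon\eta(x)/2$. Hence the normalized profile $h_\varepsilon$ satisfies, for $r_\varepsilon<X<1-r_\varepsilon$,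
$$\min_{|\xi-X|\le r_\varepsilon}\eta(\xi)\le\frac{L\cos\alpha}\varepsilon\,h_\varepsilon(X)\le\max_{|\xi-X|\le r_\varepsilon}\eta(\xi),$$
and $h_\varepsilon\le\frac\varepsilon{L\cos\alpha}$ everywhere. So $h_\varepsilon/\varepsilon\to\eta$ locally uniformly and $\max h_\varepsilon/\varepsilon\to1$. Therefore the normalized profiles converge locally uniformly to $\eta$. By (b) and the continuity lemma, $F(\Omega_\varepsilon)\to\Phi(\eta)$.

**Step 3: the values.** For $\eta\equiv1$, $\mu=\sigma=\pi^2$ and $A=1$, so $\Phi=1$, and thinning rectangles have $F\to1$. For $\eta_\theta=(1-\theta)+\theta t_{1/2}$, $\theta\in[0,1]$, we have $\sup\eta_\theta=1$, and $\Phi(\eta_\theta)$ is continuous in $\theta$ by the continuity lemma, with $\Phi(\eta_0)=1$ and $\Phi(\eta_1)=2$. So every value in $[1,2]$ is a limit of $F$. $\blacksquare$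

## 10. Monotone and symmetric profiles: proof of Theorem 4

We want $A\mu(h)\ge\sigma(h)$. The two problems differ only in the mass, $h$ against $1$, so we join them by the masses $h^\tau$, $0\le\tau\le1$, and show that (total mass) $\times$ (eigenvalue) grows with $\tau$. The sign of the derivative is the content of the following lemma.

**Lemma.** Let $k\in C^2([0,1])$ be positive and concave, and monotone or symmetric about $\frac12$. Let $v$ be a first nonconstant eigenfunction of $-(kv')'=\lambda v$, $v'(0)=v'(1)=0$. With $g=\log k$, $\bar g=\int_0^1g$: $\ \int(g-\bar g)v^2\le0$.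

*Proof.* Let $W=kv'$. Then $W(0)=W(1)=0$, $W'=-\lambda v$, $W''=-\lambda W/k$. So $I:=\int(g-\bar g)W'^2=\lambda^2\int(g-\bar g)v^2$, and we must show $I\le0$. Put $R=W^2\ge0$ and $N(y)=\int_0^y(g-\bar g)$, so $N(0)=N(1)=0$. We compute $I$ in two ways. First, integrating $N'$ by parts and then $R'$,
$$I=-2\int NW'W''=2\lambda\int\frac NkWW'=\lambda\int\frac NkR'=-\lambda\int\frac{(g-\bar g)R}k+\lambda\int\frac{RNg'}k .$$
Second, $R''=2W'^2-2\lambda R/k$, so $W'^2=\frac12R''+\lambda R/k$. Since $R=R'=0$ at the ends,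
$$I=\frac12\int g''R+\lambda\int\frac{(g-\bar g)R}k .$$
Adding, the terms without sign cancel:
$$2I=\frac12\int g''R+\lambda\int\frac{RNg'}k.\tag{7}$$
Here $g''=\frac{k''}k-\big(\frac{k'}k\big)^2\le0$. If $g$ is nondecreasing, then $N\le0\le g'$; if nonincreasing, $N\ge0\ge g'$. If $g$ is symmetric, $k$ is nondecreasing on $[0,\frac12]$, and $g$ has mean $\bar g$ there, so $N\le0\le g'$ on $[0,\frac12]$; by symmetry $N\ge0\ge g'$ on $[\frac12,1]$. In all cases $Ng'\le0$, so $I\le0$. $\square$

The hypothesis enters only through $Ng'\le0$. If $g$ is strictly concave with its maximum at an interior point $p$ and, say, $N(p)<0$, then just to the right of $p$ both $N$ and $g'$ are negative, so $Ng'>0$ there and (7) no longer shows the sign.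

**Step 1: smooth positive $h$.** Let $h\in C^2([0,1])$ be positive on $[0,1]$, concave, and monotone or symmetric. For $\tau\in[0,1]$ let $Z_\tau=\int h^\tau$, let $\lambda(\tau)$ be the first nonzero Neumann eigenvalue of $-(hv')'=\lambda h^\tau v$, and
$$\nu(\tau)=\frac1{\lambda(\tau)}=\max_v\frac{\min_c\int h^\tau(v-c)^2}{\int hv'^2}.$$
Then $\lambda(1)=\mu(h)$, $\lambda(0)=\sigma(h)$, $Z_1=A$, $Z_0=1$. We show that $\log(\lambda(\tau)Z_\tau)$ is nondecreasing.

It is Lipschitz: with $\Lambda=\max|\log h|$, $h^{\tau'}\le e^{\Lambda|\tau-\tau'|}h^\tau$, so $|\log\nu(\tau)-\log\nu(\tau')|\le\Lambda|\tau-\tau'|$, and $Z_\tau$ is smooth. So it suffices to find its derivative at a.e. $\tau\in(0,1)$. Let $\nu$ be differentiable at $\tau$, and let $v$ be an eigenfunction there with $\int hv'^2=1$; it satisfies $\int h^\tau v=0$ and $\nu(\tau)=\int h^\tau v^2$. The function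
$$G(t)=\min_c\int h^t(v-c)^2=\int h^tv^2-\frac1{Z_t}\Big(\int h^tv\Big)^2$$
satisfies $\nu(t)\ge G(t)$ with equality at $t=\tau$. So $\nu'(\tau)=G'(\tau)=\int h^\tau(\log h)v^2$, the last term dropping out because $\int h^\tau v=0$. Therefore
$$\frac d{d\tau}\log\big(\lambda(\tau)Z_\tau\big)=\frac{\int h^\tau\log h}{\int h^\tau}-\frac{\int h^\tau(\log h)\,v^2}{\int h^\tau v^2}.\tag{8}$$
To apply the lemma, pass to $y=\frac1{Z_\tau}\int_0^xh^\tau$. Since $\frac d{dx}=\frac{h^\tau}{Z_\tau}\frac d{dy}$, the equation becomes $-(kv_y)_y=\lambda v$ with $k=h^{1+\tau}/Z_\tau^2$. Moreover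
$$k_y=\frac{(1+\tau)h^\tau h'}{Z_\tau^2}\cdot\frac{Z_\tau}{h^\tau}=\frac{(1+\tau)h'}{Z_\tau},$$
so $k_y$ is $C^1$ and nonincreasing: $k$ is $C^2$ and concave. It is monotone if $h$ is, and symmetric if $h$ is, because then $x\mapsto1-x$ corresponds to $y\mapsto1-y$. As $\log h=\frac1{1+\tau}\log k+\text{const}$ and $dy=h^\tau dx/Z_\tau$, the right side of (8) equals
$$-\frac1{1+\tau}\cdot\frac{\int_0^1(g-\bar g)v^2\,dy}{\int_0^1v^2\,dy}\ge0,\qquad g=\log k .$$
Hence $A\mu(h)=\lambda(1)Z_1\ge\lambda(0)Z_0=\sigma(h)$, i.e. $\Phi(h)\ge1$.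

**Step 2: general $h$.** Let $h$ be concave, monotone or symmetric, with $\sup h=1$. For small $\delta>0$ the function $x\mapsto h\big(\frac12+(1-2\delta)(x-\frac12)\big)$ is defined, positive and concave on an interval exceeding $[0,1]$ by $\frac\delta{1-2\delta}>\delta$ on each side. Its mollification by an even kernel at scale less than $\frac\delta2$ is smooth, positive and concave on $[0,1]$, and of the same type (monotone or symmetric). As $\delta\to0$ these functions converge to $h$ locally uniformly on $(0,1)$. They are at most $1$, so their suprema tend to $1$. Dividing by the suprema and using the continuity lemma, $\Phi(h)\ge1$.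

**Step 3: thinning sequences.** By Theorem 3(b), $F(\Omega_n)\ge\Phi(h_n)(1-C\varepsilon_n^{1/4})$, so $\liminf F(\Omega_n)\ge1$ whenever the $h_n$ are symmetric or monotone. Let $\Omega$ be symmetric about the origin with diameter $D=|p-q|$, $p,q\in\overline\Omega$. As $-p,-q\in\overline\Omega$, $|2p|\le D$ and $|2q|\le D$. So $D\le|p|+|q|\le D$, which forces $|p|=|q|=\frac D2$ and $q=-p$. The diameter is centered at the center of symmetry, so in the position of 3(b) the set is symmetric about $(\frac12,0)$, and $h(1-x)=h(x)$. $\blacksquare$
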